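# Two summits, two heights: separable infinity harmonic functions in a cone are not always unique up to scaling

## 1. A profile that rises from $0$ to a flat top of order $4/3$

Everything in this lecture is built from one function of one variable. Fix $R\in(0,\pi)$ and put
$$\beta=\beta(R):=\frac{\pi^2}{4R(R+\pi)} .$$
We want a function $F$ on $[0,R]$ with $F(0)=0$, increasing, with $F(R)=1$ and $F'(R)=0$, that solves
$$-F'^2F''=\beta(2\beta+1)F'^2F+\beta^3(\beta+1)F^3\quad\text{on }(0,R).\tag{1}$$

**Finding $F$.** The equation is homogeneous of degree $3$ in $F$, so we look at the logarithmic derivative. Write $F'=\beta PF$. Then $F''=(\beta P'+\beta^2P^2)F$ and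
$$\frac{F'^2F''}{\beta^3F^3}=P^2(P'+\beta P^2).$$
Dividing (1) by $-\beta^3F^3$, we see that (1) says $P^2(P'+\beta P^2)=-(1+\beta)-(1+2\beta)P^2$, that is,
$$P^2P'=-H(P),\qquad H(p)=(1+\beta)+(1+2\beta)p^2+\beta p^4=(1+p^2)(1+\beta+\beta p^2).$$
This equation is autonomous. A solution that comes down from $P=+\infty$ reaches the level $p$ at a distance $T(0)-T(p)$ before it reaches $0$, where
$$T(p)=\int_p^\infty\frac{q^2}{H(q)}\,dq .$$
Since $q^2=-(1+\beta+\beta q^2)+(1+\beta)(1+q^2)$, we have $\frac{q^2}{H(q)}=-\frac1{1+q^2}+\frac{1+\beta}{1+\beta+\beta q^2}$, so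
$$T(0)=-\frac\pi2+\frac\pi2\cdot\frac{1+\beta}{\sqrt{\beta(1+\beta)}}=\frac\pi2\Big(\sqrt{\tfrac{1+\beta}\beta}-1\Big).$$
With our $\beta$, $\frac{1+\beta}\beta=1+\frac{4R(R+\pi)}{\pi^2}=\big(1+\frac{2R}\pi\big)^2$, so $T(0)=R$. This is the reason for the choice of $\beta$: the total length of the descent from $\infty$ to $0$ is exactly $R$.

**Definition of $F$.** The map $T:[0,\infty)\to(0,R]$ is a continuous decreasing bijection with $T'(p)=-p^2/H(p)<0$ for $p>0$. Let $P=T^{-1}:(0,R]\to[0,\infty)$. It is continuous and decreasing, smooth on $(0,R)$, with $P(R)=0$ and $P^2P'=-H(P)$ on $(0,R)$. For $q\ge1$ we have $H(q)\le 2q^2\cdot(1+2\beta)q^2$, so $T(p)\ge\frac1{(2+4\beta)p}$ for $p\ge1$. With $p=P(s)$ this reads $P(s)\ge\frac1{(2+4\beta)s}$ for small $s$, and hence $\int_0P=\infty$. Put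
$$F(s)=\exp\Big(-\beta\int_s^RP\Big)\quad(0<s\le R),\qquad F(0)=0 .$$

**Lemma 1.** The function $F$ has the following properties.

1. $F\in C[0,R]\cap C^1(0,R]\cap C^2(0,R)$, $F(R)=1$, $F'=\beta PF>0$ on $(0,R)$, $F'(R)=0$, and (1) holds.
2. $\log F$ is concave on $(0,R]$.
3. There are $k_0,k_1>0$ with
$$F(s)\le e^{-k_0(R-s)^{4/3}}\ (0\le s\le R),\qquad F(s)\ge e^{-k_1(R-s)^{4/3}}\ (R/2\le s\le R).\tag{2}$$

*Proof.* The divergence $\int_0P=\infty$ gives $F(s)\to0=F(0)$ as $s\to0$. The rest of item 1 was computed above. Item 2 holds because $(\log F)'=\beta P$ is decreasing. For item 3, $(P^3)'=3P^2P'=-3H(P)$ and $P(R)=0$ give $P^3(s)=3\int_s^RH(P)$. Since $H\ge1+\beta$, $P(s)\ge(3(1+\beta))^{1/3}(R-s)^{1/3}$. For $s\ge R/2$ we have $P\le P(R/2)$ on $[s,R]$ and $H$ is increasing on $[0,\infty)$, so $P(s)\le(3H(P(R/2)))^{1/3}(R-s)^{1/3}$. Integrate: $-\log F(s)=\beta\int_s^RP$ lies between multiples of $(R-s)^{4/3}$, from below on all of $(0,R]$ and from above on $[R/2,R]$. At $s=0$ the upper bound on $F$ is trivial. $\square$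

**What $F$ is for.** Let $S^{N-1}$ be the unit sphere in $\mathbb R^N$, let $|x-y|$ denote *geodesic* distance on it, $B_r(x)$ the open geodesic balls, and $\nabla=\nabla'$ the tangential gradient. For $\varphi\in C^2$ put
$$\Delta_\infty\varphi=\tfrac12\nabla|\nabla\varphi|^2\cdot\nabla\varphi=\langle D^2\varphi\,\nabla\varphi,\nabla\varphi\rangle .$$
If $\rho=|x-y|\in(0,\pi)$, then $\rho$ is smooth and $|\nabla\rho|=1$, so for $\Psi\in C^2$
$$\tfrac12\nabla|\nabla\Psi(\rho)|^2=\Psi'\Psi''\nabla\rho,\qquad \Delta_\infty\Psi(\rho)=\Psi'^2\Psi'' .$$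
So by (1), for every $c>0$ and every point $y$, both
$$c\,F(|x-y|)\qquad\text{and}\qquad c\,F(R-|x-y|)\qquad(0<|x-y|<R)$$
are classical solutions on the sphere of the equation
$$-\Delta_\infty\psi=\beta(2\beta+1)|\nabla\psi|^2\psi+\beta^3(\beta+1)\psi^3 .$$
The first will be used with $y$ on the boundary of a domain and gives bounds from above. The second will be used with $y$ a center of the domain and gives bounds from below. The exponent $4/3$ in (2) matters because $1<4/3<2$: the top of $F$ is differentiable, but it is too sharp for a parabola to fit under it.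

## 2. Separable solutions in a cone, and four statements about them

Let $N\ge2$ and let $S\subsetneq S^{N-1}$ be a proper $C^3$ subdomain. This means that $S$ is open and connected, $\partial S\ne\emptyset$ is a $C^3$ hypersurface, and $S$ lies locally on one side of it; for $N=2$, $S$ is an open arc with two distinct endpoints. We look for functions $u(x)=|x|^{-\beta}\psi(x/|x|)$ with $\beta>0$ that are infinity harmonic and positive in the cone over $S$ and vanish on the boundary of the cone away from the apex. Write $r=|x|$ and $G=\beta^2\psi^2+|\nabla\psi|^2$. For smooth $\psi$, $|\nabla u|^2=r^{-2\beta-2}G$, and splitting the gradients into radial and tangential parts,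
$$\tfrac12\nabla|\nabla u|^2\cdot\nabla u=r^{-3\beta-4}\big[\beta(\beta+1)\psi G+\tfrac12\nabla G\cdot\nabla\psi\big].$$
Since $\frac12\nabla G\cdot\nabla\psi=\beta^2\psi|\nabla\psi|^2+\Delta_\infty\psi$, the bracket vanishes exactly when
$$-\Delta_\infty\psi=\mathcal R(\psi,\nabla\psi)\ \text{ in }S,\qquad\psi=0\ \text{ on }\partial S,\tag{E5}$$
where
$$\mathcal R(t,q)=\beta(2\beta+1)|q|^2t+\beta^3(\beta+1)t^3 .$$
Note that $\mathcal R$ is strictly increasing in $t\ge0$, and that $\Delta_\infty$ and $\mathcal R$ are both homogeneous of degree $3$. So a positive multiple of a solution is a solution.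

**Definition (viscosity notions).** A $C^2$ function $\varphi$ *touches $v$ from below* at $x_0$ if $\varphi\le v$ near $x_0$ with equality at $x_0$; *from above* is defined with $\ge$. A lower semicontinuous (LSC) $v\ge0$ is a *supersolution* if $-\Delta_\infty\varphi(x_0)\ge\mathcal R(v(x_0),\nabla\varphi(x_0))$ whenever $\varphi\in C^2$ touches $v$ from below at $x_0$. An upper semicontinuous $v\ge0$ is a *subsolution* if $\le$ holds whenever $\varphi\in C^2$ touches $v$ from above at $x_0$. A *solution* is continuous and both. A *solution of (E5)* is a $\psi\in C(\overline S)$ that is positive in $S$, is a viscosity solution in $S$, and is $0$ on $\partial S$.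

**Lemma 2 (transfer).** If $\varphi$ touches $v$ from below at $x_0$, and $v\le\mathcal E$ near $x_0$ with equality at $x_0$ and $\mathcal E\in C^2$ near $x_0$, then $\nabla\varphi(x_0)=\nabla\mathcal E(x_0)$ and $-\Delta_\infty\varphi(x_0)\ge-\Delta_\infty\mathcal E(x_0)$. The statement with all inequalities reversed ("above", $v\ge\mathcal E$, $\le$) also holds.

*Proof.* $\mathcal E-\varphi$ has a local minimum at $x_0$, so there its gradient vanishes and its Hessian is nonnegative. Apply the Hessian inequality to the common gradient. The reversed case is the same with signs changed. $\square$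

With $v=\mathcal E$, Lemma 2 shows that a nonnegative classical solution is a viscosity solution.

**Example 1 (a top of order $4/3$).** Let $v(s)=-|s|^{4/3}$ on the line. If $\varphi\in C^2$ touches $v$ from below at $0$, then $\varphi\le v\le0=\varphi(0)$ forces $\varphi'(0)=0$, so $-Cs^2\le\varphi(s)\le-|s|^{4/3}$ for small $s$, which is impossible. So nothing touches from below, and a supersolution condition at such a point is empty. If $\varphi$ touches from above at $0$, then $\varphi'(0)=v'(0)=0$, so $\Delta_\infty\varphi(0)=0$. Away from $0$, $-v'^2v''=\frac{16}9\cdot\frac49$ is a positive constant. This is why the power is $4/3$: at a maximum of $\psi$ the right side of (E5) is a positive constant although the gradient vanishes.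

**What may be assumed.** The problem comes from Marie-Françoise Bidaut-Véron, Marta Garcia-Huidobro, Laurent Véron, "Separable infinite harmonic functions in cones", arXiv:1703.07297 (2017). Theorem B there says: for every such $S$ there is a unique $\beta=\beta_S>0$ for which (E5) has a solution; $S\mapsto\beta_S$ is decreasing with respect to inclusion; and one solution has the form $e^{-\beta_Sw}$ with $w$ locally Lipschitz in $S$ and $w\to\infty$ at $\partial S$. It is also known that uniqueness up to a multiplicative constant holds among spherically radial solutions. From Theorem B we shall use only that *at most one $\beta>0$ admits a solution*.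

We ask: for fixed $\beta=\beta_S$, is the solution of (E5) always unique up to multiplication by a constant? The answer depends on the set of deepest points of $S$.

**Definition (inradius and incenters).** Let $d(x)=\operatorname{dist}(x,\partial S)$ for $x\in\overline S$, $R=\max d$, and
$$M=\{x\in S:\ d(x)=R\},$$
a nonempty compact set.

If $z\in M$ then $B_R(z)\subset S$: a geodesic from $z$ of length less than $R$ cannot meet $\partial S$. Also $R<\pi$. Otherwise $S$ would contain the whole sphere except possibly the antipode of $z$, so $\overline S=S^{N-1}$; but $S^{N-1}\setminus\overline S$ is a nonempty open set, since $S$ lies on one side of $\partial S$.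

**Example 2.** For a spherical cap $S=B_R(z)$ with $R<\pi$, the triangle inequality and the radial geodesic through $x$ give $d(x)=R-|x-z|$, so $R$ is the inradius and $M=\{z\}$. An arc ($N=2$) is the same thing with $z$ its midpoint and $2R<2\pi$ its length. For the band $|\theta|<R<\pi/2$ ($N\ge3$, $\theta$ the latitude), latitude is $1$-Lipschitz, so moving along meridians is optimal: $d=R-|\theta|$ and $M$ is the equator.

We now state what will be proved.

**Theorem 1.** Let $N\ge3$, $\varepsilon,\kappa>0$, $\varepsilon+\kappa<\pi/2$, and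
$$S=\{(\cos\theta\,\omega,\sin\theta):\ \omega\in S^{N-2},\ |\theta|<h(\omega)\},\qquad h(\omega)=\varepsilon+\kappa\,\omega_1^2 .$$
Then (E5) with $\beta=\beta_S$ has two positive solutions that are not proportional. For $N=2$, any two solutions are proportional.

**Theorem 2.** For every $S$: $\displaystyle\beta_S=\frac{\pi^2}{4R(R+\pi)}$.

**Theorem 3.** Let $M=M_1\sqcup\dots\sqcup M_m$ with $M_i$ nonempty, compact and pairwise disjoint. There is $B_0<1$ such that for every $(c_1,\dots,c_m)\in(B_0,1]^m$ problem (E5) with $\beta=\beta_S$ has a solution with $\psi=c_i$ on $M_i$ for all $i$. In particular, if $M$ is disconnected, uniqueness up to a constant fails.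

**Theorem 4.** Let $\psi$ be any solution of (E5) with $\beta=\beta_S$, and let $F$ be the profile of Section 1 for the inradius $R$ of $S$. Then:

* (a) $\psi(x)\ge\psi(z)F(R-|x-z|)$ for $z\in M$, $|x-z|<R$;
* (b) $\psi\le(\max\psi)\,F(d)$; in particular the maximum is attained only on $M$;
* (c) $\psi$ is constant along every rectifiable curve contained in $M$;
* (d) if any two points of $M$ are joined by a rectifiable curve in $M$, and $d(x)+\operatorname{dist}(x,M)=R$ for all $x\in S$, then $\psi=(\max\psi)F(d)$. So uniqueness up to a constant holds. This covers spherical caps, all arcs ($N=2$), and the bands $|\theta|<R<\pi/2$ ($N\ge3$).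

So uniqueness for all $S$ holds exactly when $N=2$, and for $N\ge3$ it fails whenever $M$ is disconnected. When $M$ is connected but the hypotheses of (d) fail, these results leave uniqueness undecided.

From here on $R$ is the inradius of $S$, $\beta=\beta(R)$, and $F$ is the profile of Section 1. That $\beta(R)=\beta_S$ is Theorem 2, proved in Section 8.

## 3. Caps, arcs and bands by hand

On the three domains of Example 2 we can write down a solution: $\psi=F(d)$.

For a cap or arc, $\psi=F(R-|x-z|)$. It is continuous, positive in $S$, zero on $\partial S$, and a classical solution except at $z$. At $z$ Example 1 applies. If $\varphi$ touches from below, then $\varphi\le1=\varphi(z)$ near $z$, so $\nabla\varphi(z)=0$. Along a unit-speed geodesic $\gamma$ from $z$, (2) then gives $1-Cs^2\le\varphi(\gamma(s))\le e^{-k_0s^{4/3}}$ for small $s$, which is impossible. If $\varphi$ touches from above, then $\nabla\varphi(z)=0$, because $F'(R)=0$ makes $\psi$ differentiable at $z$ with zero gradient; the subsolution inequality reads $0\le\beta^3(\beta+1)$.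

For the band, $\psi=F(R-|\theta|)$. The latitude is smooth away from the poles with $|\nabla\theta|=1$, so $\psi$ is a classical solution for $\theta\ne0$ by the computation in Section 1. On the equator the same argument works along a meridian.

By uniqueness of the exponent, $\beta_S=\beta(R)$ for these domains. For a hemisphere, $R=\pi/2$ and $\beta_S=\frac{\pi^2}{4\cdot\frac\pi2\cdot\frac{3\pi}2}=\frac13$.

For general $S$ the function $F(d)$ need not be a solution. At a point outside $M$ with two nearest boundary points it has a concave corner of the kind that causes trouble for subsolutions. We shall see that it is still a supersolution.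

## 4. Comparison with radial solutions, and where it loses control

**A direct attempt.** To prove uniqueness one would like to compare two solutions through their ratio. Write $\psi=e^{-\beta w}$. For smooth $w$, $\nabla\psi=-\beta\psi\nabla w$ and $D^2\psi=\psi(-\beta D^2w+\beta^2\nabla w\otimes\nabla w)$, so $-\Delta_\infty\psi=\beta^3\psi^3(\Delta_\infty w-\beta|\nabla w|^4)$ and the equation becomes
$$\Delta_\infty w=H(|\nabla w|).$$
Let $w_1,w_2$ be two smooth solutions and look at an interior extremum of $w_1-w_2$. The gradients agree there and the Hessians are ordered, so we learn $H\le H$ at the same argument. There is no contradiction, since the equation has no zero-order term. So a direct maximum principle stops right here.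

Comparison does work against functions that solve the equation strictly, and the radial solutions can be made strict by adding constants. This yields Theorem 4. Throughout, $\psi$ is a solution of (E5) with $\beta=\beta(R)$.

**Step 1: lower bound from an incenter (part (a)).** The aim is to slide $F(R-|x-z|)$ under $\psi$, with a constant added to create strictness. Fix $z\in M$ and $R'<R$, so that $\overline{B_{R'}(z)}\subset S$. Take $C>0$ with $C<\min_{\overline{B_{R'}(z)}}\psi$ and $2C<\psi(z)$, and put
$$\mathcal E(x)=c\,F(R'-|x-z|)+C,\qquad c=\frac{\psi(z)-2C}{F(R')} .$$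
Then $\mathcal E(z)=\psi(z)-C<\psi(z)$ and $\mathcal E=C<\psi$ on $\partial B_{R'}(z)$. For $0<|x-z|<R'$, (1) gives
$$-\Delta_\infty\mathcal E=\mathcal R(\mathcal E-C,\nabla\mathcal E)<\mathcal R(\mathcal E,\nabla\mathcal E),$$
because $\mathcal R$ is strictly increasing in $t$. Let $\lambda=\min_{\overline{B_{R'}(z)}}\psi/\mathcal E>0$. If $\lambda<1$, the minimum is attained at some $x^*$ with $0<|x^*-z|<R'$, and there the $C^2$ function $\lambda\mathcal E$ touches $\psi$ from below. Hence $-\Delta_\infty(\lambda\mathcal E)\ge\mathcal R(\lambda\mathcal E,\lambda\nabla\mathcal E)$ at $x^*$. Dividing by $\lambda^3$ contradicts the strict inequality. So $\psi\ge\mathcal E$. Let $C\to0$, which gives $\psi(x)\ge\psi(z)F(R'-|x-z|)/F(R')$, and then $R'\to R$. This is (a).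

**Step 2: upper bound from a boundary point (part (b)).** The aim is to put $F(|x-y|)$, $y\in\partial S$, above $\psi$, this time subtracting a constant. Normalize $\max\psi=1$. Let $y\in\partial S$, $0<s<R$, $0<C<F(s)$, $K>1/(1-C)$, $D=S\cap B_{R-s}(y)$, and on $\overline D$
$$\mathcal E(x)=K\,[F(|x-y|+s)-C] .$$
Since $F(|x-y|+s)\ge F(s)>C$, $\mathcal E>0$ on $\overline D$. At a point of $\partial D$ either $x\in\partial S$ and $\psi=0<\mathcal E$, or $|x-y|=R-s$ and $\psi\le1<K(1-C)=\mathcal E$. In $D$ we have $0<|x-y|$, since $y\notin S$, and $s<|x-y|+s<R$, so $\mathcal E\in C^2$ and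
$$-\Delta_\infty\mathcal E=\mathcal R(\mathcal E+KC,\nabla\mathcal E)>\mathcal R(\mathcal E,\nabla\mathcal E).$$
If $\lambda=\max_{\overline D}\psi/\mathcal E>1$, it is attained in $D$, where $\lambda\mathcal E$ touches $\psi$ from above. By homogeneity $-\Delta_\infty\mathcal E\le\mathcal R(\mathcal E,\nabla\mathcal E)$ there, a contradiction. So $\psi\le\mathcal E$ on $\overline D$. Fix $x$ with $|x-y|<R$ and let $K\to1/(1-C)$, then $C\to0$, then $s\to0$: $\psi(x)\le F(|x-y|)$. If $d(x)<R$, take $y$ nearest to $x$ to get $\psi(x)\le F(d(x))$. On $M$, $\psi\le1=F(d)$. Since $F(d)<1$ off $M$, the maximum is attained only on $M$. Undoing the normalization gives (b).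

**Step 3: $\psi$ along curves in $M$ (part (c)).** Here the exponent $4/3>1$ is used. Let $z,z'\in M$ with $|z-z'|\le R/2$. By (a) and (2), $\psi(z')\ge\psi(z)e^{-k_1|z-z'|^{4/3}}$, and the same holds with $z,z'$ exchanged, so
$$|\log\psi(z)-\log\psi(z')|\le k_1|z-z'|^{4/3} .$$
Divide a rectifiable curve in $M$ of length $\ell$ into $n$ arcs of length $\ell/n\le R/2$. The values of $\log\psi$ at its two endpoints differ by at most $n\,k_1(\ell/n)^{4/3}$, which tends to $0$ as $n\to\infty$. The same applies to every sub-curve, so $\psi$ is constant along the curve.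

**Step 4: closing the gap (part (d)).** The two bounds coincide if $\psi$ is constant on $M$ and the geometry is favorable. Normalize $\max\psi=1$. By (b) the maximum is attained on $M$, and by (c) and the hypothesis on curves $\psi\equiv1$ on $M$. So (a), applied with $z\in M$ nearest to $x$, and (b) give
$$F\big((R-\operatorname{dist}(x,M))_+\big)\le\psi(x)\le F(d(x)) .$$
If $d(x)+\operatorname{dist}(x,M)=R$ in $S$, both sides equal $F(d(x))$. By Example 2 the hypotheses hold for caps, arcs and bands; for the band, the equator $S^{N-2}$ with $N\ge3$ is connected by rectifiable curves. This proves Theorem 4 for $\beta=\beta(R)$.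

**The exact point of failure.** Apart from the requirement $d+\operatorname{dist}(\cdot,M)=R$, the argument needs $\psi$ to take a single value on $M$. Step 3 gives this along curves in $M$, but nothing in (a)–(c) ties the values of $\psi$ on two different components of $M$ together beyond crude bounds. So we turn the attempt around: we *prescribe* the values. Given $M=M_1\sqcup\dots\sqcup M_m$ and heights $c_i$ close to $1$, we look for a supersolution $U$ and a subsolution $L\le U$, both zero on $\partial S$ and both equal to $c_i$ on $M_i$, and then for a solution between them.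

The subsolution suggests itself: the maximum of the bumps $c_iF(R-|x-z|)$, $z\in M_i$. The supersolution is the hard part. One tries to cut $\partial S$ into closed pieces $\Gamma_i$, with $\Gamma_i$ facing $M_i$, put $d_i=\operatorname{dist}(\cdot,\Gamma_i)$, and take $\min_ic_iF(d_i)$. But $d_i$ exceeds $R$ somewhere, and $F$ ends at $R$. Continuing by the constant value, $\min_ic_iF(\min(d_i,R))$, fails. Take $m=2$, $c_1=1$, $c_2=B<1$: at a point of $M_1$, where $d_2\ge R$, the second term is $B$ and the first is $1$, so the minimum is $B$, and the height $1$ on $M_1$ is lost. The way out is to *drop* the $i$-th term where $d_i>R$. In general this produces jumps. It does not if, wherever a term is about to be dropped, some other term is already strictly smaller. The next section shows that this is so when all $c_i$ are close enough to $1$.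

## 5. Cutting the boundary according to the incenters

Let $M=M_1\sqcup\dots\sqcup M_m$ as in Theorem 3; $m=1$, $M_1=M$ is allowed.

**Step 1: contact sets.** We attach to $M_i$ the boundary points that its points see at distance $R$. Let
$$K_i=\{y\in\partial S:\ \operatorname{dist}(y,M_i)=R\} .$$
It is compact, and nonempty: if $z\in M_i$ and $y$ is a nearest boundary point, then $|y-z|=R$, while $\operatorname{dist}(y,M_i)\ge R$ because $d=R$ on $M_i$.

**Lemma 3.** If $y\in\partial S$, $z\in M$ and $|y-z|=R$, then $z=\exp_y(R\nu(y))$, where $\nu$ is the inner unit normal. Consequently the $K_i$ are pairwise disjoint.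

*Proof.* The function $|\cdot-z|$ restricted to $\partial S$ has a minimum at $y$ and is smooth near $y$, since $0<R<\pi$. So its gradient at $y$ is normal to $\partial S$. The minimal geodesic from $y$ to $z$ starts in the direction opposite to this gradient, hence in direction $\pm\nu(y)$. All its points except $y$ lie in $B_R(z)\subset S$, so the direction is $\nu(y)$. It has length $R$, so $z=\exp_y(R\nu(y))$. If $y\in K_i\cap K_j$, points of $M_i$ and $M_j$ at distance $R$ from $y$ would both equal $\exp_y(R\nu(y))$, so $i=j$. $\square$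

**Step 2: the pieces $\Gamma_i$.** We distribute all of $\partial S$ to the nearest contact set. Let
$$\Gamma_i=\{y\in\partial S:\ \operatorname{dist}(y,K_i)=\min_j\operatorname{dist}(y,K_j)\},\qquad d_i=\operatorname{dist}(\cdot,\Gamma_i) .$$
The $\Gamma_i$ are closed and cover $\partial S$, so $d=\min_id_i$. Clearly $K_i\subset\Gamma_i$. By Lemma 3, $\Gamma_i\cap K_j=\emptyset$ for $j\ne i$: a point of $K_j$ has distance $0$ to $K_j$ and positive distance to $K_i$.

**Example 3.** Suppose $S$ is symmetric under $x\mapsto x'$, $x_1\mapsto-x_1$, that $M\cap\{x_1=0\}=\emptyset$, and $M_1=M\cap\{x_1>0\}$, $M_2=M\cap\{x_1<0\}$. Then $\Gamma_1=\partial S\cap\{x_1\ge0\}$. First, $K_1\subset\{x_1>0\}$. Indeed let $y\in K_1$, $z\in M_1$, $|y-z|=R$. Since $\langle y,z'\rangle=\langle y,z\rangle-2y_1z_1$, $y_1<0$ would give $|y-z'|<R$, impossible as $z'\in M$; and $y_1=0$ would give $|y-z'|=R$, so $y\in K_1\cap K_2=\emptyset$. Now $K_2=\{k':k\in K_1\}$, and the same identity gives $|y-k|\le|y-k'|$ for $k\in K_1$ if $y_1\ge0$, and $|y-k|>|y-k'|$ if $y_1<0$. So $\operatorname{dist}(y,K_1)\le\operatorname{dist}(y,K_2)$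 exactly when $y_1\ge0$.

**Step 3: separation on $M$.** We show that a point of $M_i$ is *strictly* farther than $R$ from the other pieces. If $z\in M_i$ and $y\in\partial S$ is nearest to $z$, then $\operatorname{dist}(y,M_i)=R$, so $y\in K_i$. Hence $d_i(z)=R$. For $j\ne i$, $d_j(z)\ge d(z)=R$, and equality would produce a point of $\Gamma_j\cap K_i=\emptyset$. So $d_j>R$ on $M_i$, and by compactness there is $\tau\in(0,R)$ with
$$d_j\ge R+\tau\ \text{ on }M_i\quad(j\ne i).\tag{3}$$
So near each point of $M_i$ we have $d_j>R$ for all $j\ne i$. As $d=\min_jd_j\le R$, there $d=d_i\le R$.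

**Step 4: where a term gets dropped.** The dangerous points outside $M$ are those where some $d_i$ equals $R$. Let
$$E=\{x\in\overline S:\ d(x)<R,\ d_i(x)=R\text{ for some }i\} .$$

**Lemma 4.** $E$ is compact.

*Proof.* Let $x_n\in E$, $x_n\to x$, and pass to a subsequence with $d_i(x_n)=R$ for a fixed $i$. Then $d_i(x)=R$ and $d(x)\le R$. Suppose $d(x)=R$. Then $x\in M_j$ for some $j$, and $j=i$, since otherwise (3) gives $d_i(x)\ge R+\tau$. But near a point of $M_i$ we have $d=d_i$, so $d(x_n)=d_i(x_n)=R$ for large $n$, contradicting $x_n\in E$. So $d(x)<R$ and $x\in E$. $\square$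

Therefore $\max_Ed=R-\sigma$ with some $\sigma>0$; put $\sigma=R$ if $E=\emptyset$.

**Step 5: the admissible heights.** Put
$$B_0=\max\{F(R-\sigma),F(R-\tau)\}<1\quad\text{if }m\ge2,\qquad B_0=0\quad\text{if }m=1,$$
and fix $(c_1,\dots,c_m)\in(B_0,1]^m$. The first entry will make $U$ continuous; the second will give $L\le U$. If $m=1$, then $\Gamma_1=\partial S$, $d_1=d$ and $E=\emptyset$.

## 6. The supersolution $U$

For $x\in\overline S$ let $I(x)=\{i:d_i(x)\le R\}$, which is nonempty because $\min_id_i=d\le R$, and let
$$U(x)=\min_{i\in I(x)}c_iF(d_i(x)) .$$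
Since $d_i\ge d$ and some $d_i$ equals $d$, we have $(\min_ic_i)F(d)\le U\le F(d)$. So $U>0$ in $S$, $U\le1$, $U=0$ on $\partial S$, and $U$ is continuous at points of $\partial S$.

**Step 1: local form of $U$, and continuity.** The purpose is to check that dropping terms makes no jumps.

(i) *Near $x_0\in M_i$:* by Step 3 of Section 5, $I(x)=\{i\}$ and $U=c_iF(d)$. In particular $U=c_i$ on $M_i$.

(ii) *Near $x_0\in S\setminus M$:* let $J=\{i:d_i(x_0)<R\}$, nonempty since $d(x_0)<R$. We claim $U=\min_{i\in J}c_iF(d_i)$ near $x_0$. Indices in $J$ stay in $I(x)$ near $x_0$, and indices with $d_i(x_0)>R$ are absent from $I(x)$ near $x_0$. Suppose $d_i(x_0)=R$. Then $x_0\in E$, so $d(x_0)\le R-\sigma$. Choose $j$ with $d_j(x_0)=d(x_0)$; then $j\in J$ and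
$$c_jF(d_j(x_0))\le F(R-\sigma)\le B_0<c_i=c_iF(d_i(x_0)) .$$
($E\ne\emptyset$ here, so $m\ge2$.) By continuity, near $x_0$ the $i$-th term exceeds the $j$-th one whenever it is present, so it does not affect the minimum.

So $U\in C(\overline S)$.

**Step 2: $U$ is a supersolution off $M$.** We compare with radial solutions centered at boundary points. Let $\varphi\in C^2$ touch $U$ from below at $x_0\in S\setminus M$. By (ii), $U(x_0)=c_iF(d_i(x_0))$ with $0<d_i(x_0)<R$, and $U\le c_iF(d_i)$ near $x_0$. Let $y_0\in\Gamma_i$ be nearest to $x_0$. Near $x_0$,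
$$U\le c_iF(d_i)\le c_iF(|x-y_0|)=:\mathcal E(x),$$
with equality at $x_0$, since $F$ is increasing and $d_i\le|\cdot-y_0|<R$. By Section 1, $\mathcal E$ is a $C^2$ classical solution near $x_0$. Lemma 2 gives $-\Delta_\infty\varphi(x_0)\ge-\Delta_\infty\mathcal E(x_0)=\mathcal R(U(x_0),\nabla\varphi(x_0))$.

**Step 3: $U$ is a supersolution on $M$.** Here we show that no test function exists; this is where $4/3<2$ is used. Let $\varphi$ touch $U$ from below at $x_0\in M_i$. Near $x_0$, $\varphi\le U=c_iF(d)\le c_i=\varphi(x_0)$, so $\nabla\varphi(x_0)=0$. Let $y_0\in\partial S$ be nearest to $x_0$ and let $\gamma$ be the unit-speed minimal geodesic from $x_0$ to $y_0$. Then $d(\gamma(s))\le|\gamma(s)-y_0|=R-s$, so by (2), for small $s>0$,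
$$c_i-Cs^2\le\varphi(\gamma(s))\le c_iF(R-s)\le c_ie^{-k_0s^{4/3}},$$
with a constant $C$. Since $1-e^{-k_0s^{4/3}}\ge\frac{k_0}2s^{4/3}$ for small $s$, this is false for small $s$.

So $U$ is a continuous supersolution in $S$. For $m=1$ and $c_1=1$ it is $F(d)$.

## 7. The subsolution $L$, and the inequality $L\le U$

For $z\in M$ put $\Phi_z(x)=F((R-|x-z|)_+)$, and let
$$L(x)=\max_ic_iF\big((R-\operatorname{dist}(x,M_i))_+\big)=\max_i\max_{z\in M_i}c_i\Phi_z(x),\qquad x\in\overline S .$$
Then $L\in C(\overline S)$, $L\ge0$, and $L=0$ on $\partial S$, because points of $M$ are at distance at least $R$ from $\partial S$.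

**Step 1: $L$ is a subsolution.** A maximum of subsolutions should be one; we check the three kinds of points. Let $\varphi\in C^2$ touch $L$ from above at $x_0\in S$.

If $L(x_0)=0$, then $\varphi\ge0=\varphi(x_0)$ near $x_0$, so $\nabla\varphi(x_0)=0$ and the required inequality is $0\le0$.

If $L(x_0)=c_i\Phi_z(x_0)>0$ with $z\in M_i$, $x_0\ne z$, then $0<|x_0-z|<R$, and near $x_0$ we have $L\ge c_iF(R-|x-z|)$ with equality at $x_0$. The right side is a $C^2$ classical solution, so Lemma 2 (reversed) gives the inequality.

If $L(x_0)=c_i\Phi_z(x_0)$ with $x_0=z\in M_i$, then $F'(R)=0$ gives $\Phi_z(x)=1-o(|x-z|)$, so $\varphi(x)\ge c_i-o(|x-z|)$ with $\varphi(z)=c_i$. Hence $\nabla\varphi(z)=0$, and the inequality is $0\le\beta^3(\beta+1)c_i^3$.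

**Step 2: $L\le U$.** We must compare every bump with every term present in $U$. Let $i\in I(x)$, $z\in M_k$, $t=|x-z|$. If $t\ge R$, then $\Phi_z(x)=0$ and there is nothing to show. Let $t<R$.

*Case $k=i$.* Since $d_i(z)=R$ and $d_i$ is $1$-Lipschitz, $d_i(x)\ge R-t$, so $c_iF(d_i(x))\ge c_i\Phi_z(x)$.

*Case $k\ne i$.* By (3), $R\ge d_i(x)\ge R+\tau-t$, so $t\ge\tau$. The function $s\mapsto F(s)/F(s+\tau)$ is nondecreasing on $(0,R-\tau]$, because the derivative of its logarithm is $\beta(P(s)-P(s+\tau))\ge0$ (on the interior, then by continuity up to the endpoint). With $s=R-t$,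
$$\frac{F(R-t)}{F(R-t+\tau)}\le\frac{F(R-\tau)}{F(R)}=F(R-\tau)\le B_0<c_i .$$
Hence $c_iF(d_i(x))\ge c_iF(R-t+\tau)\ge F(R-t)\ge c_k\Phi_z(x)$.

So $L\le U$ on $\overline S$. On $M_i$ we have $c_i\le L\le U=c_i$, so
$$L=U=c_i\quad\text{on }M_i.\tag{4}$$

## 8. A solution between $L$ and $U$; the exponent and the many heights

We take the smallest supersolution between $L$ and $U$. Compactness comes from the following estimate, in which the right side of the equation enters only through $\mathcal R\ge0$.

**Lemma 5 (Harnack).** Let $v\ge0$ be an LSC supersolution in $S$, $\overline{B_r(y)}\subset S$, $r<\pi$. Then $v(x)\ge v(y)(1-|x-y|/r)$ in $B_r(y)$. Consequently, if $v>0$ at one point then $v>0$ in $S$. If $v\le1$, then $|v(x)-v(y)|\le|x-y|/r$ whenever $|x-y|<r$ and $\overline{B_r(x)},\overline{B_r(y)}\subset S$.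

*Proof.* We compare with a cone made slightly convex. Assume $v(y)>0$, let $0<\delta<v(y)$, and
$$\eta(\rho)=(v(y)-\delta)(1-\rho/r)-\delta+k\rho^2,$$
with $k>0$ so small that $\eta(r)<0$ and $\eta'<0$ on $[0,r]$. Then $\eta(0)=v(y)-2\delta<v(y)$, and $\Delta_\infty\eta(|x-y|)=\eta'^2\eta''>0$ for $0<|x-y|<r$. The LSC function $v-\eta(|\cdot-y|)$ attains its minimum on $\overline{B_r(y)}$. It is positive at $y$ and on $\partial B_r(y)$. If the minimum were $\le0$, it would be attained at some $x^*\ne y$ in the open ball, and there $\eta(|\cdot-y|)$ plus a constant would touch $v$ from below. This would give $-\Delta_\infty\eta(x^*)\ge\mathcal R\ge0$, a contradiction. So $v>\eta$; let $k\to0$, then $\delta\to0$.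

The set $\{v>0\}$ is open by the inequality. It is relatively closed in $S$: if $y_n\to x_0\in S$ with $v(y_n)>0$, a common radius $r$ with $\overline{B_r(y_n)}\subset S$ and $|x_0-y_n|<r$ gives $v(x_0)\ge v(y_n)(1-|x_0-y_n|/r)>0$. Since $S$ is connected, the positivity statement follows. If $v\le1$, the inequality gives $v(x)-v(y)\ge-|x-y|/r$; exchange $x$ and $y$. $\square$

**Step 1: definition and regularity of $\psi$.** Let $\mathcal V$ be the set of LSC supersolutions $v$ in $S$ with $L\le v\le U$. It contains $U$. Let
$$\psi=\inf_{v\in\mathcal V}v .$$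
Every $v\in\mathcal V$ has $0\le v\le1$. Given $x_0\in S$, choose $r<\pi$ with $\overline{B_{2r}(x_0)}\subset S$. By Lemma 5 all $v\in\mathcal V$ are Lipschitz with constant $1/r$ on $B_{r/2}(x_0)$, and so is $\psi$. Since $L\le\psi\le U$ and both bounds are continuous and vanish on $\partial S$, we may set $\psi=0$ on $\partial S$ and get $\psi\in C(\overline S)$. By (4), $\psi=c_i$ on $M_i$.

**Step 2: $\psi$ is a supersolution.** We pass to the limit along almost minimal members of $\mathcal V$. Let $\varphi$ touch $\psi$ from below at $x_0$. Replacing $\varphi$ by $\varphi-|x-x_0|^4$, which changes neither value, gradient nor Hessian at $x_0$, we may assume $\psi-\varphi\ge|x-x_0|^4$ near $x_0$. Take $v_n\in\mathcal V$ with $v_n(x_0)\to\psi(x_0)$ and let $x_n$ minimize $v_n-\varphi$ on a small closed ball about $x_0$. Since $v_n\ge\psi$,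
$$|x_n-x_0|^4\le(\psi-\varphi)(x_n)\le(v_n-\varphi)(x_n)\le(v_n-\varphi)(x_0)\to0 .$$
So $x_n\to x_0$ and $v_n(x_n)\to\varphi(x_0)=\psi(x_0)$. For large $n$, $x_n$ is interior to the ball, so $\varphi$ plus a constant touches $v_n$ from below at $x_n$ and $-\Delta_\infty\varphi(x_n)\ge\mathcal R(v_n(x_n),\nabla\varphi(x_n))$. Let $n\to\infty$.

**Step 3: $\psi$ is a subsolution.** If not, we can lower $\psi$ near a bad point and stay in $\mathcal V$. Suppose $\varphi$ touches $\psi$ from above at $x_0$ and $-\Delta_\infty\varphi(x_0)>\mathcal R(\psi(x_0),\nabla\varphi(x_0))$. Adding $|x-x_0|^4$, we may assume $\varphi-\psi\ge|x-x_0|^4$ near $x_0$. If $\psi(x_0)=L(x_0)$, then $\varphi$ touches $L$ from above at $x_0$, contradicting that $L$ is a subsolution. So $\varphi(x_0)=\psi(x_0)>L(x_0)\ge0$. By continuity, for small $s>0$ and then small $\mu\in(0,s^4)$ we have on $\overline{B_s(x_0)}\subset S$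
$$\varphi-\mu>L\ge0,\qquad-\Delta_\infty\varphi>\mathcal R(\varphi-\mu,\nabla\varphi),$$
and $\varphi-\mu\ge\psi+|x-x_0|^4-\mu>\psi$ near $\partial B_s(x_0)$. Put $v=\min(\psi,\varphi-\mu)$ in $B_s(x_0)$ and $v=\psi$ elsewhere. Then $v$ equals $\psi$ in a neighborhood of $S\setminus B_s(x_0)$, so it is continuous, and $L\le v\le\psi\le U$.

It is a supersolution. Let $\chi\in C^2$ touch $v$ from below at $x_1$. If $v(x_1)=\psi(x_1)$, then $\chi$ touches $\psi$ from below at $x_1$ and Step 2 applies. Otherwise $x_1\in B_s(x_0)$ and $v(x_1)=\varphi(x_1)-\mu$, and $\chi$ touches $\varphi-\mu$ from below. By Lemma 2, $\nabla\chi=\nabla\varphi$ and $-\Delta_\infty\chi\ge-\Delta_\infty\varphi>\mathcal R(v,\nabla\chi)$ at $x_1$. So $v\in\mathcal V$. But $v(x_0)=\psi(x_0)-\mu<\psi(x_0)$, contradicting the definition of $\psi$.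

**Step 4: positivity.** $\psi\ge0$ is a supersolution and $\psi=c_1>0$ on $M_1$, so $\psi>0$ in $S$ by Lemma 5.

So for every $(c_1,\dots,c_m)\in(B_0,1]^m$ there is a solution $\psi$ of (E5) *with exponent $\beta(R)$* such that $\psi=c_i$ on $M_i$ for all $i$.

**Proof of Theorem 2.** Let $S$ be arbitrary and take $m=1$, $M_1=M$, $c_1=1$. Then (E5) has a solution with exponent $\beta(R)$. By Theorem B at most one exponent admits a solution, so $\beta_S=\beta(R)=\frac{\pi^2}{4R(R+\pi)}$. $\blacksquare$

With this, the bounds of Section 4, proved there for $\beta=\beta(R)$, hold for $\beta=\beta_S$, and the proof of Theorem 4 is complete. $\blacksquare$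

**Proof of Theorem 3.** The first part is the construction above together with $\beta(R)=\beta_S$. If $M$ is disconnected, then, being compact, it splits as $M=M_1\sqcup M_2$ with $M_1,M_2$ nonempty, compact and disjoint. Choose $B\in(B_0,1)$ with $B>0$. The solutions with heights $(c_1,c_2)=(1,1)$ and $(1,B)$ have quotient (second over first) $1$ on $M_1$ and $B\ne1$ on $M_2$. They are not proportional. $\blacksquare$

## 9. A pinched band, and the proof of Theorem 1

It remains to exhibit, for every $N\ge3$, a domain whose set of incenters is disconnected.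

**Step 1: $N=2$.** Every $S$ is an arc, so Theorem 4(d) shows that any two solutions are proportional.

From now on $N\ge3$ and $S$ is the domain of Theorem 1: a band about the equator of half-width $h(\omega)=\varepsilon+\kappa\omega_1^2$, narrowest where $\omega_1=0$ and widest at $\omega=\pm e_1$.

**Step 2: $S$ is admissible.** We check the hypotheses on the domain. Since $0<h<\pi/2$, $\partial S=\{\theta=\pm h(\omega)\}$ consists of two disjoint real-analytic graphs, and $S$ lies locally on one side of each. The poles are not in $\overline S$, so $S$ is proper. $S$ retracts along meridians onto the equator $S^{N-2}$, which is connected because $N\ge3$. So $S$ is connected.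

**Step 3: points with $x_1=0$ are shallow.** Let $x=(\cos\theta\,\omega,\sin\theta)\in S$ with $x_1=0$. Since $\cos\theta>0$, $\omega_1=0$ and $h(\omega)=\varepsilon$. Moving along the meridian we reach $\partial S$ within distance $\varepsilon-|\theta|$. So $d(x)\le\varepsilon$.

**Step 4: the point $e_1$ is deeper than $\varepsilon$.** The point $e_1$ ($\theta=0$, $\omega=e_1$) lies in $S$. For $y=(\cos h(\omega)\,\omega,\pm\sin h(\omega))\in\partial S$,
$$\cos|e_1-y|=\langle e_1,y\rangle=\omega_1\cos h(\omega) .$$
If $\omega_1\le0$, this is $\le0<\cos\varepsilon$. If $\omega_1>0$, then $h(\omega)>\varepsilon$, and it is $\le\cos h(\omega)<\cos\varepsilon$. So $|e_1-y|>\varepsilon$ for all $y\in\partial S$, and by compactness $d(e_1)>\varepsilon$.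

**Step 5: $M$ is disconnected.** By Steps 3 and 4, $R>\varepsilon$ and $M\cap\{x_1=0\}=\emptyset$. The reflection $x_1\mapsto-x_1$ preserves $S$, because $h$ depends only on $\omega_1^2$; hence it preserves $M$. So
$$M_1=M\cap\{x_1>0\}=M\cap\{x_1\ge0\},\qquad M_2=M\cap\{x_1<0\}=M\cap\{x_1\le0\}$$
are compact, disjoint, exchanged by the reflection and therefore both nonempty, and $M=M_1\sqcup M_2$.

**Step 6: conclusion.** By Theorem 3 there are $B\in(0,1)$ and two solutions of (E5) with the same $\beta=\beta_S$: one equals $1$ on all of $M$, the other equals $1$ on $M_1$ and $B$ on $M_2$. They are not proportional. $\blacksquare$
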